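# Locating colorings of $K_m\square K_n$: entropy on the square board, thresholds on the rectangle

## 1. The square board and the sets $T(i,j)$

Take an $n\times n$ board and color its cells so that no color repeats in a row or in a column. Each cell looks along its row and its column and notes which colors it cannot see. We want any two cells of the same color to have different notes. With $n$ colors this is hopeless, since every cell sees everything. How many colors beyond $n$ are needed? We first settle that three extra colors are not enough on a large square board, and then ask what changes on an $m\times n$ board with $m<n$.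

Here are the precise definitions. Let $G$ be a connected graph with distance $d(\cdot,\cdot)$. A **proper $k$-coloring** is a map $c$ from $V(G)$ onto $[k]=\{1,\dots,k\}$ such that adjacent vertices get different colors. Let $\Pi=(V_1,\dots,V_k)$ be the ordered partition into color classes. The **color code** of a vertex $v$ is
$$c_\Pi(v)=(d(v,V_1),\dots,d(v,V_k)),\qquad d(v,V_i)=\min\{d(v,x):x\in V_i\}.$$
If distinct vertices have distinct codes, $c$ is a **locating coloring**, and the **locating chromatic number** $\chi_L(G)$ is the least number of colors in a locating coloring of $G$. (One always exists: give all vertices different colors.) The **Cartesian product** $G\square H$ has vertex set $V(G)\times V(H)$, and $(g,h)$, $(g',h')$ are adjacent iff $g=g'$ and $hh'\in E(H)$, or $h=h'$ and $gg'\in E(G)$.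

For $K_m\square K_n$ the vertices are the cells $(i,j)$, $i\in[m]$, $j\in[n]$, of a board with $m$ rows and $n$ columns, and adjacency means "same row or same column". A proper coloring is a Latin rectangle (with possibly more than $n$ symbols). The paper of Ali Behtoei and Behnaz Omoomi, "On the Locating Chromatic Number of the Cartesian Product of Graphs", arXiv:1106.3453 (2011), is the source of the following conjecture.

**Conjecture.** If $\lceil\frac{n+3}2\rceil<m\le n$, then $\chi_L(K_m\square K_n)=n+3$.

We shall see that it is false, already for $m=n$.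

**Notation.** Throughout, $2\le m\le n$, $d:=n-m$ and $\delta:=d/n$. From now on the letter $d$ is this number. A row needs $n$ different colors, so a proper coloring has $n+t$ colors with $t\ge0$. Let $R_i$ be the set of colors absent from row $i$, and $S_j$ the set of colors absent from column $j$. Then $|R_i|=t$. Put
$$T(i,j)=R_i\cap S_j. \tag{1}$$

**Lemma 1.** Consider a proper coloring of $K_m\square K_n$ with $n+t$ colors.

* (L) It is locating iff any two distinct cells of the same color have different sets $T$.
* ($*$) If it is locating, then for each set $X$ at most $n+t$ cells have $T(i,j)=X$.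
* (z) If it is locating, then $t\ge1$.

*Proof.* The graph has diameter 2: if $i\ne i'$ and $j\ne j'$, then $(i,j')$ is adjacent to both $(i,j)$ and $(i',j')$. Every color occurs somewhere. So the code of $(i,j)$ is $0$ at its own color, $1$ at every other color that occurs in row $i$ or column $j$, and $2$ at the colors absent from both, that is, at the colors of $T(i,j)$. Cells of different colors have their $0$ in different places. Cells of the same color have equal codes iff their sets $T$ are equal. This is (L). Cells with the same set $T$ must then have pairwise different colors, which gives ($*$). If $t=0$, all $R_i$ are empty, so all $T(i,j)=\emptyset$, while each color occurs once in every row, hence $m\ge2$ times. This contradicts (L). $\blacksquare$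

**Example ($2\times2$).** With three colors, up to renaming, the board is $\begin{array}{cc}A&B\\C&A\end{array}$. Here $R_1=\{C\}$, $S_1=\{B\}$, $R_2=\{B\}$, $S_2=\{C\}$. So both cells colored $A$ have $T=\emptyset$, and the coloring is not locating. Hence $\chi_L(K_2\square K_2)=4$.

**Example ($2\times3$).** Take
$$\begin{array}{ccc}A&B&C\\D&C&B\end{array}$$
Here $R_1=\{D\}$ and $R_2=\{A\}$. The first column contains both $A$ and $D$; the other two contain neither. So the sets $T$ are $\emptyset,\{D\},\{D\}$ in the first row and $\emptyset,\{A\},\{A\}$ in the second. The two cells colored $B$ have $T=\{D\}$ and $T=\{A\}$, and so do the two cells colored $C$. The coloring is locating, and $\chi_L(K_2\square K_3)=4$ by (z).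

For a color $a$, let $\rho_a$ be the number of rows and $\sigma_a$ the number of columns that miss $a$.

**Lemma 2.** We have
$$\sigma_a=d+\rho_a,\qquad \sum_a\rho_a=tm,\qquad \#\{(i,j):a\in T(i,j)\}=\rho_a\sigma_a. \tag{2}$$

*Proof.* Color $a$ occurs in $m-\rho_a$ cells, one in each row that has it, and these lie in different columns. So $\sigma_a=n-(m-\rho_a)=d+\rho_a$. Next, $\sum_a\rho_a=\sum_i|R_i|=tm$. Finally, $a\in T(i,j)$ iff row $i$ and column $j$ both miss $a$. $\blacksquare$

On the square board $\sigma_a=\rho_a$. This is what makes the square easy.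

**Example ($3\times3$, four colors).** Let $t=1$, so $T(i,j)$ is empty or equal to $R_i=\{r_i\}$. The $\rho_b^2$ cells with $b\in T$ all have $T=\{b\}$, so by (L) their colors are distinct. None of these colors is $b$, since row $i$ misses $b$. So $\rho_b^2\le3$, that is $\rho_b\le1$. Since $\sum_b\rho_b=3$, at most $3$ cells have $T\neq\emptyset$. By ($*$) at most $4$ cells have $T=\emptyset$. That covers $7$ cells out of $9$, so $\chi_L(K_3\square K_3)\ge5$.

## 2. Entropy on the square board

**Theorem 3.** If $n\ge64$, then $\chi_L(K_n\square K_n)\ge n+4$. As $\lceil\frac{n+3}2\rceil<n$ for such $n$, the Conjecture fails for $m=n$, for all $n\ge64$.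

The first thing to try is to count values. By ($*$) at least $n^2/(n+t)$ different sets $T$ must occur, roughly $n$ of them. But each row allows up to $2^t$ subsets of its $R_i$, hence up to $2^tn$ in all, and there is no contradiction. The second thing to try is the count of the $3\times3$ example: cells with $T=\emptyset$ number at most $n+t$, and those with $T\ne\emptyset$ at most $\sum_a\rho_a^2$. For $t=1$ this works because $\rho_b^2\le n$. For $t\ge2$ that bound on $\rho_b$ is lost, because cells with $b\in T$ can now have many different sets $T$. The identity $\sum_a\rho_a=tn$ alone allows $2t$ colors with $\rho_a=n/2$ each, and then $\sum_a\rho_a^2=tn^2/2\ge n^2$, so the count says nothing.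

Both counts ignore frequencies. A color missing from a fraction $p$ of the rows is missing from the same fraction of the columns, so it lies in $T$ only for a fraction $p^2$ of the cells. So the set $T$ of a random cell cannot carry much information, while ($*$) says that it must carry about $\ln n$. Entropy measures this.

We recall three textbook facts. For a random variable $X$ with finitely many values, $H(X)=\sum_x\Pr[X=x]\ln\frac1{\Pr[X=x]}$.

* (E1) If every value has probability at most $q$, then $H(X)\ge\ln\frac1q$, because $H(X)$ is an average of numbers $\ln\frac1{\Pr[X=x]}\ge\ln\frac1q$.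
* (E2) If $X$ is a function of $(X_1,\dots,X_r)$, then $H(X)\le\sum_sH(X_s)$.
* (E3) A $0/1$ variable that is $1$ with probability $x$ has entropy $h(x)=x\ln\frac1x+(1-x)\ln\frac1{1-x}$, with $h(0)=h(1)=0$. The function $h$ is concave.

**Lemma 4.** For $0<y\le1$: $h(y)\le y\ln\frac1y+y$. For $0\le x\le1$: $h(x^2)\le(1+\frac1e)x$.

*Proof.* For $y<1$, $\ln\frac1{1-y}\le\frac1{1-y}-1=\frac y{1-y}$, so $(1-y)\ln\frac1{1-y}\le y$. For $y=1$ the claim reads $0\le1$. This proves the first bound.

For the second let $x>0$, the case $x=0$ being trivial. The first bound with $y=x^2$ gives $h(x^2)\le x^2+2x^2\ln\frac1x$. We bound $\ln\frac1x$ in two ways. The maximum of $x\ln\frac1x$ is $\frac1e$, so $\ln\frac1x\le\frac1{ex}$ and $h(x^2)\le x(x+\frac2e)$. This is at most $(1+\frac1e)x$ if $x\le1-\frac1e$. Also $\ln\frac1x\le\frac1x-1$, so $h(x^2)\le x^2+2x-2x^2=x(2-x)$. This is at most $(1+\frac1e)x$ if $x\ge1-\frac1e$. $\blacksquare$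

**Proof of Theorem 3.** Suppose a locating coloring of $K_n\square K_n$ uses $n+t$ colors with $t\le3$.

**Step 1: the set $T$ of a random cell has large entropy.** Choose a cell uniformly at random and let $T$ be its set. By ($*$) each value of $T$ has probability at most $\frac{n+t}{n^2}$, so $H(T)\ge\ln\frac{n^2}{n+t}$ by (E1).

**Step 2: it has small entropy, because its elements are rare.** Put $p_a=\rho_a/n$. By (2), $\Pr[a\in T]=\rho_a\sigma_a/n^2=p_a^2$ and $\sum_ap_a=t$. The set $T$ is determined by the indicators of the events $a\in T$, so by (E2), (E3) and Lemma 4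
$$H(T)\le\sum_ah(p_a^2)\le\Bigl(1+\frac1e\Bigr)\sum_ap_a=t\Bigl(1+\frac1e\Bigr).$$

**Step 3: compare numbers.** Together,
$$\ln\frac{n^2}{n+t}\le t\Bigl(1+\frac1e\Bigr). \tag{3}$$
The left side decreases in $t$, so $\ln\frac{n^2}{n+3}\le3+\frac3e<4.1037$, i.e. $\frac{n^2}{n+3}<e^{4.1037}<60.6$. But $\frac{n^2}{n+3}$ increases in $n$ and equals $\frac{4096}{67}>61.1$ at $n=64$. This is a contradiction. $\blacksquare$

## 3. What changes when $m<n$

On a rectangle $\sigma_a=d+\rho_a$: a color missing from a single row is already missing from $d+1$ columns. So being in $T$ is much less rare, and small sets $T$ can do more of the distinguishing. The answer is governed by $n/d$, with jumps near $m=(1-\frac1t)n$. Here is everything that we shall prove.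

**Theorem 5 (sharp thresholds).** Let $t\ge2$ and $C_t:=20t\,2^{8t^2}+1$.

* (a) If $(1-\frac1t)n+C_t\le m\le n$, then $\chi_L(K_m\square K_n)\ge n+t+1$.
* (b) If $n\ge t^3$ and $2\le m\le(1-\frac1t)(n-t^2+3t-1)$, then $\chi_L(K_m\square K_n)\le n+t$.
* (c) If $n\ge12$ and $m(m-1)>n+1$, then $\chi_L(K_m\square K_n)\ge n+2$.

**Corollary 6.** For each fixed $t$ the value is determined outside windows of bounded width around $(1-\frac1t)n$. In detail:

* (i) If $t\ge3$, $n\ge t^3$ and $(1-\frac1{t-1})n+C_{t-1}\le m\le(1-\frac1t)(n-t^2+3t-1)$, then $\chi_L(K_m\square K_n)=n+t$.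
* (ii) In particular $\chi_L(K_m\square K_n)=n+3$ for $n\ge27$ and $\frac n2+C_2\le m\le\frac23(n-1)$, while $\chi_L(K_m\square K_n)\ge n+4$ for all $m$ with $\frac23n+C_3\le m\le n$.
* (iii) If $m/n\to\alpha\in(0,1)$ and $\frac1{1-\alpha}\notin\mathbb Z$, then $\chi_L(K_m\square K_n)=n+\lceil\frac1{1-\alpha}\rceil$ for large $n$.

**Theorem 7 (order of magnitude up to $m=n$).** There are absolute constants $c,C>0$ such that for all $2\le m\le n$ with $m\ge n/2$ (and $n/0:=\infty$)
$$c\,\min\Bigl\{\ln n,\frac n{n-m}\Bigr\}\le\chi_L(K_m\square K_n)-n\le C\,\min\Bigl\{\ln n,\frac n{n-m}\Bigr\}.$$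
Moreover $\chi_L(K_m\square K_n)\le n+\lceil3\log_2n\rceil+2$ for all $2\le m\le n$, $n\ge16$.

So for large $n$ the value $n+3$ of the Conjecture is right for $m$ between about $n/2$ and $2n/3$ and wrong for all $m\ge\frac23n+C_3$. At $m=n$ we have $\chi_L(K_n\square K_n)=n+\Theta(\log n)$.

*Proof of Corollary 6 from Theorem 5.* In (i) the lower bound is Theorem 5(a) with $t-1\ge2$ in place of $t$, and the upper bound is Theorem 5(b). For $t=3$ we have $n-t^2+3t-1=n-1$, which gives the first half of (ii). The second half is Theorem 5(a) with $t=3$. For (iii) let $t=\lceil\frac1{1-\alpha}\rceil\ge2$. Since $\frac1{1-\alpha}$ is not an integer, $t-1<\frac1{1-\alpha}<t$, that is, $1-\frac1{t-1}<\alpha<1-\frac1t$. For large $n$ part (b) gives $\chi_L\le n+t$. If $t\ge3$, part (a) with $t-1$ gives $\chi_L\ge n+t$ for large $n$. If $t=2$, part (c) does, since then $m(m-1)>n+1$ for large $n$. $\blacksquare$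

We begin with what becomes of the entropy bound.

**Proposition 8.** If $K_m\square K_n$ has a locating coloring with $n+t$ colors, then
$$\ln\frac{mn}{n+t}\le t\Bigl(1+\frac2e+\delta+\delta\ln m\Bigr),\qquad\text{and if }m=n:\quad\ln\frac{n^2}{n+t}\le t\Bigl(1+\frac1e\Bigr).$$

*Proof.* The second inequality is (3), whose proof did not use $t\le3$. For the first, Step 1 of the last proof gives $H(T)\ge\ln\frac{mn}{n+t}$. Put $p_a=\rho_a/m$ and $q_a=\sigma_a/n=\delta+(1-\delta)p_a$. By (2), $\sum_ap_a=t$ and $\Pr[a\in T]=p_aq_a$, so $H(T)\le\sum_ah(p_aq_a)$. It remains to bound one term.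

**Step 1: split the term.** We have $p_aq_a=\delta p_a+(1-\delta)p_a^2$. A concave function with $h(0)=0$ is subadditive, so $h(p_aq_a)\le h(\delta p_a)+h((1-\delta)p_a^2)$. By Lemma 4 with $x=\sqrt{1-\delta}\,p_a\le p_a$, the last term is at most $(1+\frac1e)p_a$.

**Step 2: bound the new part.** If $\delta=0$ or $p_a=0$, then $h(\delta p_a)=0$. Otherwise $p_a\ge\frac1m$, and Lemma 4 together with $\delta\ln\frac1\delta\le\frac1e$ gives
$$h(\delta p_a)\le\delta p_a\Bigl(\ln\frac1{p_a}+\ln\frac1\delta+1\Bigr)\le\delta p_a\Bigl(\ln m+\ln\frac1\delta+1\Bigr)\le p_a\Bigl(\delta\ln m+\frac1e+\delta\Bigr).$$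

**Step 3: sum over $a$.** The total is at most $t\,(1+\frac1e+\delta\ln m+\frac1e+\delta)$. $\blacksquare$

**Where this stops.** Proposition 8 excludes $n+t$ colors (with $t\ge1$) only if its inequality is violated. As $\ln\frac{mn}{n+t}\le\ln m$, a violation requires $(1-t\delta)\ln m>t(1+\frac2e+\delta)$. Dividing by $t\ln m$ and multiplying by $n$, and using $n(\frac1t-\delta)=m-(1-\frac1t)n$, this reads
$$m-\Bigl(1-\frac1t\Bigr)n>\frac{n(1+\frac2e+\delta)}{\ln m}>\frac n{\ln n}.$$
So entropy finds the right place, $(1-\frac1t)n$, but only up to an error that exceeds $n/\ln n$. Theorem 5(a) asks for a bounded error. For that we return to counting cells.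

## 4. Counting cells with weights: proof of Theorem 5(a)

Repeat the $3\times3$ count on the rectangle with $n+t$ colors. At most $n+t$ cells have $T=\emptyset$, so by (2)
$$mn\le n+t+\sum_a\rho_a(d+\rho_a)=n+t+tmd+\sum_a\rho_a^2.$$
If every $\rho_a$ were bounded by a constant $K$, then $\sum_a\rho_a^2\le Ktm$. Division by $m$ would give $n\le td+O(1)$, i.e. $m\le(1-\frac1t)n+O(1)$, which is what we want. The count stops at colors with large $\rho_a$: all we know is $\sum_a\rho_a=tm$, and $\sum_a\rho_a^2$ may be of order $m^2$.

Two observations repair this. Colors with very large $\rho_a$ are few, so they form few sets $T$, and by ($*$) cells whose $T$ contains only such colors are few. A color $a$ with $\rho_a$ of middle size lies in many sets $T$. By ($*$) only a bounded multiple of $n$ of those cells have $a$ as their single relevant element. The others share their weight with a second color, so $a$ needs to pay only half. Half of $\rho_a(d+\rho_a)$ is at most $\frac34\rho_ad$ when $\rho_a\le d/2$, comfortably below $\rho_ad$.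

**Proof of Theorem 5(a).** Let $(1-\frac1t)n+C_t\le m\le n$ and $B:=2^{8t^2}$, so $C_t=20tB+1$. Suppose there is a locating coloring with $n+t'$ colors, $t'\le t$.

**Step 1: crude consequences, used to absorb error terms.** From $(1-\frac1t)n+C_t\le n$ we get $n\ge tC_t$. In particular $t\le n$. From $t\ge2$ we get $m\ge n/2$. Hence $n+t'\le2n\le4m$. By (2), $\sum_a\rho_a=t'm\le tm$.

**Step 2: the case $d\ge\frac n{4t}$; set aside the very frequent missing colors.** Let $L=\{a:\rho_a>d/2\}$. Then $|L|\cdot\frac d2\le tm$, so $|L|\le\frac{2tm}d\le\frac{2tn}{n/(4t)}=8t^2$, and $L$ has at most $B$ subsets. By ($*$) at most $B(n+t')$ cells have $T\subseteq L$.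

**Step 3: distribute weights and bound what each color receives.** Each remaining cell has $T\setminus L\ne\emptyset$. Let it distribute weight $1$ equally among the elements of $T\setminus L$, and let $w_a$ be the total received by $a\notin L$. Only cells with $a\in T$ contribute, each at most $1$, so
$$w_a\le\rho_a\sigma_a=\rho_a(d+\rho_a). \tag{4}$$
Let $x$ be the number of cells with $T\setminus L=\{a\}$. Their sets $T$ have the form $\{a\}\cup Y$ with $Y\subseteq L$, so $x\le B(n+t')$ by ($*$). Every other cell with $a\in T$ gives at most $\frac12$ to $a$. So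
$$w_a\le x+\tfrac12(\rho_a\sigma_a-x)=\tfrac12(\rho_a\sigma_a+x)\le\tfrac12\bigl(\rho_a\sigma_a+B(n+t')\bigr). \tag{5}$$
Put $\theta=2B(n+t')/d$. We claim that $w_a\le\rho_a(d+\theta)$ for every $a\notin L$.

* If $\rho_a\le\theta$, this is (4).
* If $\theta<\rho_a\le d/2$, then $\frac12\rho_a\sigma_a=\frac12\rho_a(d+\rho_a)\le\frac34\rho_ad$, and $\frac12B(n+t')=\frac14\theta d\le\frac14\rho_ad$. So (5) gives $w_a\le\rho_ad$.

**Step 4: add up.** The cells with $T\not\subseteq L$ number exactly $\sum_{a\notin L}w_a\le(d+\theta)tm$. So
$$mn\le B(n+t')+(d+\theta)tm.$$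
Here $B(n+t')\le4Bm$, and $\theta\le\frac{4Bn}d\le16tB$. Dividing by $m$ gives $n\le4B+td+16t^2B\le td+20t^2B$. Substituting $d=n-m$ we get $tm\le(t-1)n+20t^2B$, i.e. $m\le(1-\frac1t)n+20tB<(1-\frac1t)n+C_t$, a contradiction.

**Step 5: the case $d<\frac n{4t}$, where a cruder count is enough.** The number $d$ may now be small or zero, so we cut at $\frac n{4t}$ instead. Let $L=\{a:\rho_a>\frac n{4t}\}$. Then $|L|\le\frac{4t\cdot tm}n\le4t^2$, so $L$ has at most $B$ subsets and at most $B(n+t')\le4Bm$ cells have $T\subseteq L$. Every other cell has some $a\notin L$ in its $T$, so these cells number at most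
$$\sum_{a\notin L}\rho_a(d+\rho_a)\le\Bigl(\frac n{4t}+\frac n{4t}\Bigr)\sum_a\rho_a\le\frac n{2t}\cdot tm=\frac{mn}2.$$
Hence $mn\le4Bm+\frac{mn}2$, i.e. $n\le8B$, contradicting $n\ge tC_t>8B$. $\blacksquare$

## 5. One extra color: proof of Theorem 5(c)

For $t=1$ the count of the $3\times3$ example survives on the rectangle, because a set $T$ has at most one element.

**Proof of Theorem 5(c).** Let $n\ge12$ and suppose a locating coloring uses $n+1$ colors. We show $m(m-1)\le n+1$.

**Step 1: bound $\rho_b$.** Write $R_i=\{r_i\}$, so $T(i,j)\subseteq\{r_i\}$. For each color $b$ the $\rho_b\sigma_b$ cells with $b\in T$ all have $T=\{b\}$. By (L) their colors are distinct, and none is $b$, since the rows of these cells miss $b$. So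
$$\rho_b(d+\rho_b)\le n. \tag{6}$$

**Step 2: count all cells.** At most $n+1$ cells have $T=\emptyset$, and $\sum_b\rho_b=m$. So
$$mn\le n+1+\sum_b\rho_b(d+\rho_b)=n+1+md+\sum_b\rho_b^2.$$
Since $mn-md=m^2$ and $\sum_b\rho_b^2\le m\max_b\rho_b$, this gives
$$m^2\le n+1+m\max_b\rho_b. \tag{7}$$

**Step 3: the case $m\le n/2$.** Here $d\ge n/2$. If some $\rho_b\ge2$, then $\rho_b(d+\rho_b)\ge2(\frac n2+2)=n+4$, against (6). So all $\rho_b\le1$ and (7) gives $m(m-1)\le n+1$.

**Step 4: the case $m>n/2$ does not occur.** By (6), $\rho_b^2\le n$. So (7) divided by $m$ gives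
$$\frac n2<m\le\sqrt n+\frac{n+1}m<\sqrt n+2+\frac2n.$$
At $n=12$ the left end is $6$ and the right end is below $5.64$. For larger $n$ the difference $\frac n2-\sqrt n$ only increases and $\frac2n$ decreases. So this is false for $n\ge12$.

Hence if $m(m-1)>n+1$, no locating coloring with $n+1$ colors exists. None with $n$ colors exists by (z). So $\chi_L\ge n+2$. $\blacksquare$

## 6. Bands, column groups and lines modulo $N$: proof of Theorem 5(b)

The coloring for $t=2$ shows the mechanism. Take $m=3$, $n=4$ and six colors $0,1,2,0',1',2'$:
$$\begin{array}{cc|cc}0'&2'&1&2\\1'&0'&2&0\\2'&1'&0&1\end{array}$$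
Each of the first two columns contains all primed colors and misses all unprimed ones. For the last two columns it is the other way round. The rows miss $\{0,1'\}$, $\{1,2'\}$, $\{2,0'\}$. So on the first two columns $T$ is $\{0\},\{1\},\{2\}$ in the three rows, and on the last two it is $\{1'\},\{2'\},\{0'\}$. Two cells of equal color lie in the same half and in different rows, so their sets $T$ differ. The coloring is locating.

The point is that each column group leaves a whole class of colors unused, so that the row's missing color from this class is visible in $T$. What changes for $t\ge3$? There will be $t$ column groups $J_q$ and $t-1$ bands of rows, and a color used on $J_q$ in one band will be used on another group in another band. So two cells of the same color may lie in different groups $J_q$, $J_{q'}$. In the first cell we are sure of one element of $T$, the row's missing color in class $q$, and in the second cell of the one in class $q'$. If the two sets $T$ were equal, the two rows would have the same missing color both in class $q$ and in class $q'$. So it is enough that two rows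 never agree in two missing colors. Rows that behave like lines $c\mapsto y+pc$ have this property.

Write $n=ts+r$ with $0\le r<t$. Let $N=s+1$ if $r=0$, and $N=s+r+2-t$ if $r\ge1$. Since $r\le t-1$, in either case $N\le s+1$.

**Proposition 9.** If $t\ge2$, $N\ge2$, $N>(t-1)(t-2)$ and $2\le m\le(t-1)N$, then $\chi_L(K_m\square K_n)\le n+t$.

**Proof that Proposition 9 implies Theorem 5(b).** We check the hypotheses. If $r\ge1$, then $s=\frac{n-r}t$ gives
$$N=\frac{n+(t-1)r+2t-t^2}t\ge\frac{n-t^2+3t-1}t.$$
If $r=0$, then $N=\frac{n+t}t\ge\frac{n-t^2+3t-1}t$, because $t^2-2t+1=(t-1)^2\ge0$. So $m\le(1-\frac1t)(n-t^2+3t-1)$ implies $m\le(t-1)N$. If $n\ge t^3$, then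
$$n>t^3-2t^2-t+1=t(t-1)(t-2)+t^2-3t+1,$$
so $N\ge\frac{n-t^2+3t-1}t>(t-1)(t-2)$. For $t\ge3$ this gives $N>2$. For $t=2$ we have $n\ge8$ and $N\ge\frac{n+1}2\ge\frac92$. $\blacksquare$

**Proof of Proposition 9.** We use one textbook theorem, of König and Birkhoff: a square matrix with nonnegative integer entries, all of whose row and column sums equal $D$, is a sum of $D$ permutation matrices. Indices $p,q,c$ range over $\mathbb Z_t$, represented by $0,\dots,t-1$.

Let $s_q$ $(q\in\mathbb Z_t)$ be integers, $r$ of them equal to $s+1$ and $t-r$ equal to $s$, so $\sum_qs_q=n$.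

**Step 1: decide how many colors go to each band and group.** We want sets $U_{p,q}$ of colors: for $p\ne0$, the colors available to band $p$ on column group $J_q$, with $|U_{p,q}|=s_q+1$ (one color more than there are columns); for $p=0$, the colors not used at all on $J_q$. Each $U_{p,q}$ should contain a special class of size $N$. The remaining sizes are prescribed by the $t\times t$ matrix
$$M'_{p,q}=s_q+1-N\ \ (p\ne0),\qquad M'_{0,q}=n+t-(t-1)(s_q+1)-N.$$

*The entries are nonnegative.* For $p\ne0$ this is $N\le s+1$. For $p=0$ and $s_q=s+1$ (which occurs only if $r\ge1$) the entry is $n+t-(t-1)(s+2)-N=s+r+2-t-N=0$. For $p=0$ and $s_q=s$ it is $n+t-(t-1)(s+1)-N=s+r+1-N$, which is $0$ if $r=0$ and $t-1$ if $r\ge1$.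

*All row and column sums equal $D:=n+t-tN$.* In column $q$ the terms $(t-1)(s_q+1)$ cancel and $n+t-tN$ remains. In row $p\ne0$ the sum is $\sum_qs_q+t-tN=n+t-tN$. In row $0$ it is $t(n+t)-(t-1)(n+t)-tN=n+t-tN$. As a sum of nonnegative entries, $D\ge0$.

By the König–Birkhoff theorem, $M'$ is a sum of $D$ permutation matrices.

*Example.* For $t=3$, $n=28$ we have $s=9$, $r=1$, $N=9$. With $(s_0,s_1,s_2)=(10,9,9)$,
$$M'=\begin{pmatrix}0&2&2\\2&1&1\\2&1&1\end{pmatrix},\qquad D=31-27=4.$$
It is the sum of the permutation matrices of the four maps sending $(0,1,2)$ to $(1,0,2)$, $(1,2,0)$, $(2,0,1)$, $(2,1,0)$.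

**Step 2: build the sets $U_{p,q}$.** The palette consists of the classes $K_c=\{c\}\times\mathbb Z_N$ ($c\in\mathbb Z_t$) and $D$ extra colors, in total $tN+D=n+t$ colors. To each color $a$ assign a bijection $\pi_a:\mathbb Z_t\to\mathbb Z_t$. For $a\in K_c$ let $\pi_a(p)=c-p$. The $D$ extra colors receive the $D$ permutations of the decomposition of $M'$, one each. Put $U_{p,q}=\{a:\pi_a(p)=q\}$. Then:

* for fixed $p$ the sets $U_{p,q}$ partition the palette, because $\pi_a(p)$ has exactly one value;
* for fixed $q$ the sets $U_{p,q}$ partition the palette, because $\pi_a$ is a bijection;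
* $K_{p+q}\subseteq U_{p,q}$, because $c-p=q$ iff $c=p+q$, and no other class meets $U_{p,q}$; in particular $K_q\subseteq U_{0,q}$;
* $|U_{p,q}|=N+M'_{p,q}$, which is $s_q+1$ for $p\ne0$.

For $t=3$ the classes inside the $U_{p,q}$ are, with columns $q=0,1,2$: for $p=1$ they are $K_1,K_2,K_0$; for $p=2$ they are $K_2,K_0,K_1$; and for the unused band $p=0$ they are $K_0,K_1,K_2$.

**Step 3: choose rows that rarely agree.** Split the columns into groups $J_q$ with $|J_q|=s_q$. The available rows are the pairs $(p,y)$ with $p\in\{1,\dots,t-1\}$ and $y\in\mathbb Z_N$. There are $(t-1)N\ge m$ of them; use any $m$ that include $(1,0)$ and $(1,1)$. (These are two rows, since $N\ge2$.) For a row $i=(p,y)$ and $c\in\{0,\dots,t-1\}$ let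
$$x_{i,c}=(c,\,y+pc)\in K_c. \tag{8}$$
This will be the color of $K_c$ missing in row $i$. *Claim: two distinct rows $i=(p,y)$, $i'=(p',y')$ satisfy $x_{i,c}=x_{i',c}$ for at most one $c$, and for no $c$ if $p=p'$.* If $p=p'$, equality at $c$ gives $y=y'$, so the rows are the same. If $p\ne p'$ and they agree at $c\ne c'$, subtract the two equations $y+pc=y'+p'c$ and $y+pc'=y'+p'c'$ in $\mathbb Z_N$ to get $(p-p')(c-c')\equiv0\pmod N$. But $0<|(p-p')(c-c')|\le(t-2)(t-1)<N$, a contradiction.

**Step 4: fill the board.** Fix $p\ne0$ and $q$. Take a Latin square of order $s_q+1$ on the symbol set $U_{p,q}$, and keep $N$ of its rows, indexed by $y\in\mathbb Z_N$; this is possible as $N\le s_q+1$. The entries of its last column in these rows are distinct. The colors $x_{(p,y),p+q}$, $y\in\mathbb Z_N$, are distinct elements of $K_{p+q}\subseteq U_{p,q}$. So we may permute the symbols so that the last column has the entry $x_{(p,y),p+q}$ in row $y$. Delete the last column, and use the resulting $N\times s_q$ array to color the rows $(p,\cdot)$ on the columns $J_q$ (only for those rows that are in use).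 Row $(p,y)$ uses on $J_q$ exactly the colors $U_{p,q}\setminus\{x_{(p,y),p+q}\}$.

**Step 5: check the coloring and read off the sets $T$.** It is proper. Inside one array rows and columns have no repetition. In a row, different $q$ use disjoint sets $U_{p,q}$; in a column, different $p$ do. As $q$ runs over $\mathbb Z_t$, so does $p+q$, and the $U_{p,q}$ cover the palette. So row $i$ misses exactly
$$R_i=\{x_{i,c}:c\in\mathbb Z_t\}.$$
By the claim in Step 3, $R_{(1,0)}\cap R_{(1,1)}=\emptyset$, so each of the $n+t$ colors occurs in row $(1,0)$ or in row $(1,1)$. A column $j\in J_q$ uses only colors of $\bigcup_{p\ne0}U_{p,q}$, so $S_j\supseteq U_{0,q}\supseteq K_q$. Since $R_i\cap K_c=\{x_{i,c}\}$ for every $c$, we get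
$$T(i,j)\cap K_q=\{x_{i,q}\}\quad(j\in J_q),\qquad T(i,j)\cap K_c\subseteq\{x_{i,c}\}\quad\text{for all }c. \tag{9}$$

**Step 6: the coloring is locating.** Let $(i,j)\ne(i',j')$ have the same color $a$, with $i=(p,y)$, $j\in J_q$, $i'=(p',y')$, $j'\in J_{q'}$. Then $i\ne i'$, since the coloring is proper.

* If $q=q'$, then $a\in U_{p,q}\cap U_{p',q}$, so $p=p'$, and $x_{i,q}\ne x_{i',q}$ by Step 3. By (9) the sets $T$ differ on $K_q$.
* If $q\ne q'$, suppose $T(i,j)=T(i',j')$. Intersecting with $K_q$, (9) gives $\{x_{i,q}\}\subseteq\{x_{i',q}\}$, so $x_{i,q}=x_{i',q}$. Intersecting with $K_{q'}$ gives $x_{i,q'}=x_{i',q'}$ in the same way. The distinct rows $i,i'$ agree at two values of $c$, against Step 3.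

By (L) the coloring is locating. $\blacksquare$

This completes the proof of Theorem 5, and with it of Corollary 6.

## 7. Random bits, and the order of magnitude near the square

Near the square the threshold construction would need $t\ge n/d$, which can be far larger than $\ln n$. Section 2 suggests another way to spend the budget $\sum_a\rho_a=tm$: use $2t$ colors, each missing from about half of the rows. Splitting a symbol into two colors at random does this.

**Proposition 10.** For $n\ge16$ and $2\le m\le n$, $\chi_L(K_m\square K_n)\le n+\lceil3\log_2n\rceil+2$.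

*Proof.* Let $t=\lceil3\log_2n\rceil+2$. Then $t\le n$: at $n=16$ we have $t=14$, and $3\log_2n+3\le n$ persists for $n\ge16$, since it holds at $16$ and the derivative $\frac3{n\ln2}$ of the left side is below $1$.

**Step 1: the coloring.** Let $\lambda$ be an $m\times n$ Latin rectangle on the symbols $[n]$, for instance $m$ rows of a Latin square of order $n$. Each symbol occurs exactly once in every row. Fix $U\subseteq[n]$ with $|U|=t$. For $u\in U$ and each row $i$ let $\beta_u(i)$ be independent uniform bits. A cell $(i,j)$ of symbol $v\notin U$ gets the color $v$. A cell $(i,j)$ of symbol $u\in U$ gets the color $(u,\beta_u(i))$. Cells of equal color have equal symbols, so this is proper. The palette has $(n-t)+2t=n+t$ colors.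

**Step 2: what has to be shown.** Some palette colors may happen not to be used. Define $R_i,S_j,T$ with respect to the whole palette. An unused color lies in every $T(i,j)$, so discarding it does not affect whether two sets $T$ differ. By (L) it is enough that, with positive probability, $T(i,j)\ne T(i',j')$ for any two distinct cells with the same symbol.

**Step 3: the contribution of one symbol $u$.** Fix distinct cells $(i,j),(i',j')$ of the same symbol $v$. Then $i\ne i'$ and $j\ne j'$. For $u\in U\setminus\{v\}$ let $l_u(j)$ be the row in which symbol $u$ occurs in column $j$, if it does. Then $l_u(j)\ne i$ and $l_u(j')\ne i'$, because those two cells carry $v\neq u$. Let $T_u=T\cap\{(u,0),(u,1)\}$. Row $i$ contains $u$ exactly once, so of the two colors it misses exactly $(u,1-\beta_u(i))$. Column $j$ misses this color, unless it contains $u$ in a row whose bit is $1-\beta_u(i)$. So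
$$T_u(i,j)=\begin{cases}\{(u,1-\beta_u(i))\}&\text{if column }j\text{ lacks }u\text{ or }\beta_u(l_u(j))=\beta_u(i),\\ \emptyset&\text{otherwise,}\end{cases} \tag{10}$$
and similarly for $(i',j')$.

**Step 4: find a bit that one side sees and the other does not.** Call $u$ exceptional if $l_u(j)=i'$ and $l_u(j')=i$. At most one $u$ is exceptional, namely $\lambda(i',j)$. Let $u\in U\setminus\{v\}$ be not exceptional. By symmetry between the two cells we may assume that $l_u(j')\ne i$ or that $l_u(j')$ is undefined. By (10), $T_u(i',j')$ depends only on $\beta_u(i')$ and $\beta_u(l_u(j'))$, hence not on $\beta_u(i)$. Fix all other bits. If column $j$ lacks $u$, then $T_u(i,j)$ is $\{(u,1)\}$ for $\beta_u(i)=0$ and $\{(u,0)\}$ for $\beta_u(i)=1$. If column $j$ contains $u$, then $\beta_u(l_u(j))$ is fixed, as $l_u(j)\ne i$, and $T_u(i,j)$ is a singleton for one value of $\beta_u(i)$ and $\emptyset$ for the other. Either way the two values of $\beta_u(i)$ give different sets, and at most one of them equals $T_u(i',j')$. So $\Pr[T_u(i,j)=T_u(i',j')]\le\frac12$.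

**Step 5: multiply and take the union bound.** These events for different $u$ depend on disjoint sets of bits, so they are independent, and at least $t-2$ symbols $u$ qualify (leave out $v$ and the exceptional one). Hence $\Pr[T(i,j)=T(i',j')]\le2^{-(t-2)}\le n^{-3}$. A pair of cells with the same symbol is determined by the symbol and two rows, so there are at most $n\binom m2<\frac{n^3}2$ pairs. The probability that some pair fails is below $\frac12$. $\blacksquare$

**Proof of Theorem 7.** The last sentence of the theorem is Proposition 10. Let now $m\ge n/2$, so $d\le n/2$.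

**Step 1: the upper bound.** Choose $n_0\ge16$ such that $\ln n+2\le n^{1/4}$ for all $n\ge n_0$.

*If $n<n_0$*, then $\chi_L-n\le mn\le n_0^2$, by giving all cells different colors. The minimum in the theorem is at least $\ln2$, since $\ln n\ge\ln2$ and $\frac n{n-m}\ge1$. So a suitable constant exists.

*If $n\ge n_0$ and $\frac nd>\ln n$ (or $d=0$)*, the minimum is $\ln n$, and Proposition 10 gives $\chi_L-n\le3\log_2n+3\le6\ln n$, since $\frac3{\ln2}<4.33$ and $3<1.09\ln n$ for $n\ge16$.

*If $n\ge n_0$ and $\frac nd\le\ln n$*, the minimum is $\frac nd$, and we use Theorem 5(b) with $t=\lceil\frac nd\rceil+1$. Since $d\le n/2$, we have $t\ge3$. Also $t\le\frac nd+2\le\ln n+2\le n^{1/4}$, so $n\ge t^4\ge t^3$. As $t-1\ge\frac nd$, we have $d\ge\frac n{t-1}$. Hence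
$$m\le n-\frac n{t-1}=n-\frac nt-\frac n{t(t-1)}\le\Bigl(1-\frac1t\Bigr)n-t^2\le\Bigl(1-\frac1t\Bigr)(n-t^2+3t-1).$$
The second inequality uses $n\ge t^4\ge t^2\cdot t(t-1)$. The third uses $(1-\frac1t)(t^2-3t+1)\le t^2$, which is true since $0<t^2-3t+1\le t^2$ for $t\ge3$. So $\chi_L-n\le t\le\frac nd+2\le\frac{2n}d$, the last step because $\frac nd\ge2$.

**Step 2: the lower bound, from Proposition 8.** We show that $c=\frac17$ works. Let $t=\chi_L-n$; then $t\ge1$ by (z). If $n<16$, then $\frac17\ln n<1\le t$. Let $n\ge16$. If $t>n$, then $t>\frac17\ln n$ trivially. If $t\le n$, then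
$$\frac{mn}{n+t}\ge\frac m2\ge\frac n4\ge\sqrt n.$$
Since $\delta\le\frac12$, we have $1+\frac2e+\delta\le2.24$, and $\ln m\le\ln n$. So Proposition 8 gives
$$t\ge\frac{\frac12\ln n}{2.24+\delta\ln n}.$$
If $\delta\ln n\le1$, the denominator is at most $3.24$ and $t\ge\frac{\ln n}{6.48}\ge\frac17\ln n$. If $\delta\ln n>1$, the denominator is at most $3.24\,\delta\ln n$ and $t\ge\frac1{6.48\,\delta}\ge\frac1{7\delta}=\frac17\cdot\frac n{n-m}$. In both cases $t\ge\frac17\min\{\ln n,\frac n{n-m}\}$. $\blacksquare$
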